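\title{Uniform mixed-norm estimates for the X-ray transform along polynomial curves}

\begin{abstract}
Let $d\ge3$ and let $P:\mathbb R\to\mathbb R^{d-1}$ be a polynomial of degree $N$. We consider the X-ray transform on $\mathbb R^d$ restricted to the lines with directions $(1,P(t))$, and we measure directions by affine arclength. We prove $L^p\to L^q(L^r)$ bounds on a segment of exponents, endpoints included, with a constant depending only on $d$ and $N$, and we show that no other exponents are possible when the torsion of $P$ is not identically zero. This proves a conjecture of Dendrinos and Stovall. At the nontrivial endpoint the inner space $L^r$ can be replaced by the Lorentz space $L^{r,p}$, and the second exponent is sharp. The proof splits the input of the dual operator into pieces that behave like anisotropic boxes and shows, by multilinear estimates of Loomis--Whitney type, that different pieces are almost orthogonal.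
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The operator and its symmetries}

Let $d\ge3$, and write points of $\mathbb R^d$ as $(s,y)\in\mathbb R\times\mathbb R^{d-1}$. Let $P:\mathbb R\to\mathbb R^{d-1}$ be a polynomial of degree $N$, by which we mean that every component has degree at most $N$. The restricted X-ray transform
\[
X^Pf(t,y)=\int_{\mathbb R}f(s,y+sP(t))\,ds,\qquad(t,y)\in\mathbb R\times\mathbb R^{d-1},
\]
integrates $f$ over the line through $(0,y)$ with direction $(1,P(t))$. Let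
\[
L_P(t)=\det\bigl(P'(t),\dots,P^{(d-1)}(t)\bigr),\qquad w_P(t)=|L_P(t)|^{\frac2{d(d-1)}}.
\]
The function $L_P$ is the torsion of the curve, and $w_P(t)\,dt$ is its affine arclength measure. For $1\le q,r\le\infty$ put
\[
\|g\|_{L^q(L^r;w_P)}=\Bigl(\int_{\mathbb R}\|g(t,\cdot)\|_{L^r(\mathbb R^{d-1})}^q\,w_P(t)\,dt\Bigr)^{1/q},
\]
where for $q=\infty$ the outer norm is the essential supremum with respect to $w_P(t)\,dt$. We ask for which $1\le p,q,r\le\infty$ the estimate
\begin{equation}\label{eq:main}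
\|X^Pf\|_{L^q(L^r;w_P)}\le C\|f\|_{L^p(\mathbb R^d)},\qquad f\in L^p(\mathbb R^d),
\end{equation}
holds, and on what the constant depends.

One estimate is free: by Fubini's theorem $\|X^Pf(t,\cdot)\|_1\le\|f\|_1$ for every $t$, which is \eqref{eq:main} with $(p,q,r)=(1,\infty,1)$. A single direction $(1,v)$ allows nothing with $p>1$: if $a\ge0$ lies in $L^p(\mathbb R)\setminus L^1(\mathbb R)$, then $f(s,y)=a(s)\mathbf 1_{|y-sv|\le1}$ lies in $L^p$ and has infinite integral over a set of positive measure of lines with that direction. Every further estimate therefore comes from the turning of the direction, and the torsion measures this turning. Three symmetries show which weight and which exponents to expect.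

\emph{Reparametrization.} The $j$-th derivative of $P\circ\phi$ is $(\phi')^jP^{(j)}\circ\phi$ plus a combination of lower derivatives of $P$, so $L_{P\circ\phi}=(\phi')^{d(d-1)/2}L_P\circ\phi$, and $w_P(t)\,dt$ does not depend on the parametrization. With $dt$ in its place, passing from $P(t)$ to $P(Rt)$ would multiply the left side of \eqref{eq:main} by $R^{-1/q}$, and for $q<\infty$ no constant depending only on $d$ and $N$ could exist.

\emph{Dilation.} If $f_R(s,y)=f(Rs,Ry)$, then $X^Pf_R(t,y)=R^{-1}X^Pf(t,Ry)$. The two sides of \eqref{eq:main} scale alike exactly when $d/p=1+(d-1)/r$.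

\emph{Linear maps.} If $A$ is an invertible matrix and $f_A(s,y)=f(s,A^{-1}y)$, then $X^{AP}f_A(t,y)=X^Pf(t,A^{-1}y)$ and $L_{AP}=(\det A)L_P$. The left side of \eqref{eq:main} is multiplied by $|\det A|^{\frac1r+\frac2{d(d-1)q}}$ and the right side by $|\det A|^{1/p}$.

These computations single out the cases of equality in the first two of the conditions
\begin{align}
d\,p^{-1}&\le(d-1)r^{-1}+1,\label{eq:c1}\\
d(d-1)p^{-1}&\le2q^{-1}+d(d-1)r^{-1},\label{eq:c2}\\
(d-2)(d+1)p^{-1}&\le d(d-1)r^{-1}.\label{eq:c3}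
\end{align}
Equality in \eqref{eq:c1} and \eqref{eq:c2} means
\begin{equation}\label{eq:line}
\frac1r=\frac{d/p-1}{d-1},\qquad\frac1q=\frac d2\Bigl(1-\frac1p\Bigr).
\end{equation}
On this line, \eqref{eq:c3} reads $(d^2-d-2)/p\le d^2/p-d$, that is $\frac1p\ge\frac d{d+2}$, and by the second formula in \eqref{eq:line} this is the condition $q\ge p$. It has a simple meaning: inputs adapted to many disjoint short arcs of directions and placed far apart in space add up in $\ell^p$, while their outputs add up in $\ell^q$. Writing $\frac1p=1-\frac{2\theta}{d+2}$, we see that the triples with $1\le p,q,r\le\infty$ satisfying \eqref{eq:line} and \eqref{eq:c3} are exactly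
\begin{equation}\label{eq:segment}
\Bigl(\frac1{p_\theta},\frac1{q_\theta},\frac1{r_\theta}\Bigr)=\Bigl(1-\theta+\frac{\theta d}{d+2},\ \frac{\theta d}{d+2},\ 1-\theta+\frac{\theta(d^2-d-2)}{d^2+d-2}\Bigr),\qquad0\le\theta\le1.
\end{equation}
The endpoint $\theta=0$ is the free estimate. The other endpoint is $p_1=q_1=\frac{d+2}d$, $r_1=\frac{(d+2)(d-1)}{(d-2)(d+1)}$; for $d=3$ it is $(\frac53,\frac53,\frac52)$.

\subsection{Results}

Dendrinos and Stovall \cite{DS} conjectured that \eqref{eq:main} holds for all the triples \eqref{eq:segment} with a constant depending only on $d$, $N$ and $\theta$, and that for a fixed polynomial with $L_P\not\equiv0$ it holds for no other triple. We prove this, with a constant independent of $\theta$.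

\begin{theorem}\label{thm:main}
Let $d\ge3$ and let $P:\mathbb R\to\mathbb R^{d-1}$ be a polynomial of degree $N$. Then \eqref{eq:main} holds for $(p,q,r)=(p_\theta,q_\theta,r_\theta)$ and all $\theta\in[0,1]$, with $C=C(d,N)$. Conversely, if $L_P\not\equiv0$ and \eqref{eq:main} holds with some finite $C$ for some $1\le p,q,r\le\infty$, then \eqref{eq:c1} and \eqref{eq:c2} hold with equality, and \eqref{eq:c3} holds.
\end{theorem}

At $\theta=1$ the method gives more. For a measurable $F$ on $\mathbb R^{d-1}$ and $0<r,s<\infty$ let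
\[
\|F\|_{L^{r,s}}=\Bigl(\sum_{h\in\mathbb Z}2^{hs}\,|\{|F|\ge2^h\}|^{s/r}\Bigr)^{1/s},
\]
which is comparable to the usual Lorentz quasinorm. Since $(|F|/2)^r\le\sum_h2^{hr}\mathbf 1_{|F|\ge2^h}\le(1-2^{-r})^{-1}|F|^r$, we have $\|F\|_{L^{r,r}}\sim\|F\|_{L^r}$, and $\|F\|_{L^{r,s}}$ is a nonincreasing function of $s$ because it is the $\ell^s$ norm of a fixed sequence. The norm $L^q(L^{r,s};w_P)$ is defined as above with $L^{r,s}$ as the inner space.

\begin{theorem}\label{thm:lorentz}
Let $d\ge3$ and let $P$ be a polynomial of degree $N$. Then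
\[
\|X^Pf\|_{L^{p_1}(L^{r_1,p_1};w_P)}\le C(d,N)\|f\|_{p_1}.
\]
If $L_P\not\equiv0$, then $L^{r_1,p_1}$ cannot be replaced by $L^{r_1,s}$ with $s<p_1$.
\end{theorem}

Since $p_1<r_1$, this bound contains the case $\theta=1$ of Theorem~\ref{thm:main}.

\subsection{Plan and conventions}

Section~\ref{sec:nec} proves the negative statements. Section~\ref{sec:red} reduces the positive ones to a single bound for the dual operator $T$ on one arc of the curve, parametrized by affine arclength. That bound is saturated by a family of boxes with two independent scales, so no scale can be discarded, and the task is to show that different boxes add up no worse than the estimate allows. Section~\ref{sec:model} carries this out by hand for the parabola in $d=3$. Sections~\ref{sec:multi}--\ref{sec:sum} contain the general proof.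

Outside Section~\ref{sec:nec}, the letters $C,c,c_1,\dots$ denote positive constants depending only on $d$ and $N$, and $A\sim B$ means $cA\le B\le CA$. Logarithms are to base $2$. All functions may be taken Borel: the map $(s,y)\mapsto(s,y+sP(t))$ preserves measure, so changing $f$ on a null set changes $X^Pf(t,\cdot)$ only on a null set, for every $t$, and the same argument applies to $T$.

\section{Necessary conditions}\label{sec:nec}

In this section $P$ is fixed, $L_P\not\equiv0$, $X=X^P$, and implied constants may depend on $P$ and on the exponents. Fix a compact interval $I_0$ of positive length on which $L_P\ne0$, and $K$ with $|P|\le K$ on $I_0$; then $w_P\sim1$ on $I_0$.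

\begin{proof}[Proof of the converse part of Theorem~\ref{thm:main}]
Assume \eqref{eq:main}.

\emph{Equality in \eqref{eq:c1}.} Let $f=\mathbf 1\{|s|\le R,\ |y|\le(1+K)R\}$. Then $Xf\ge2R$ for $t\in I_0$, $|y|\le R$, so $R^{1+(d-1)/r}\lesssim R^{d/p}$ for all $R>0$. Let $R\to0$ and $R\to\infty$.

For a fixed $P$ the linear maps are not symmetries of \eqref{eq:main}. They are replaced by two approximate symmetries, one at small scales and one at infinity.

\emph{Inequality \eqref{eq:c2}.} For $t_0\in I_0$ and $0<\epsilon\le1$ let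
\[
Q_\epsilon(t_0)=\Bigl\{\sum_{j=1}^{d-1}c_jP^{(j)}(t_0):|c_j|\le\epsilon^j\Bigr\},\qquad|Q_\epsilon(t_0)|=2^{d-1}|L_P(t_0)|\,\epsilon^{d(d-1)/2}.
\]
In the Taylor expansion $P(t)-P(t_0)=\sum_{j=1}^N(t-t_0)^jP^{(j)}(t_0)/j!$, expand each $P^{(j)}(t_0)$ with $j\ge d$ in the basis $P'(t_0),\dots,P^{(d-1)}(t_0)$. By Cramer's rule the coefficients are bounded on $I_0$, and $\epsilon^j\le\epsilon^i$ for $i<j$. Hence $P(t)-P(t_0)\in C_PQ_\epsilon(t_0)$ for $|t-t_0|\le\epsilon$, uniformly in $t_0\in I_0$. Let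
\begin{equation}\label{eq:local}
f=\mathbf 1\{|s|\le1,\ y-sP(t_0)\in(1+C_P)Q_\epsilon(t_0)\}.
\end{equation}
Since $Q_\epsilon(t_0)$ is convex and symmetric, $y+s(P(t)-P(t_0))\in(1+C_P)Q_\epsilon(t_0)$ when $y\in Q_\epsilon(t_0)$, $|s|\le1$, $|t-t_0|\le\epsilon$, so $Xf(t,y)\ge2$ for such $(t,y)$. Thus $\epsilon^{\frac1q+\frac{d(d-1)}{2r}}\lesssim\epsilon^{\frac{d(d-1)}{2p}}$, and $\epsilon\to0$ gives \eqref{eq:c2}.

\emph{The reverse of \eqref{eq:c2}.} Since $L_P\not\equiv0$, no nontrivial linear combination of the components of $P$ is constant. Eliminating leading terms, we find an invertible $A$ such that the components of $AP$ have distinct degrees $1\le n_1<\dots<n_{d-1}$; replacing $P$ by $AP$ changes only the constant in \eqref{eq:main}. Let $\mathcal N=\sum_jn_j$. The leading coefficient of $L_P$ is a nonzero multiple of $\det\bigl[n_j(n_j-1)\cdots(n_j-i+1)\bigr]_{i,j=1}^{d-1}=\prod_jn_j\prod_{i<j}(n_j-n_i)\neq0$, a Vandermonde determinant after row operations. So $|L_P(t)|\sim t^{\mathcal N-d(d-1)/2}$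 for large $t$, and $[R,2R]$ has affine arclength $\sim R^{2\mathcal N/(d(d-1))}$. Let $Q_R=\{|y_j|\le R^{n_j}\text{ for all }j\}$ and $f=\mathbf 1\{|s|\le1,\ y\in C_PQ_R\}$ with $C_P$ large. Then $Xf\ge2$ on $[R,2R]\times Q_R$, so $R^{\mathcal N(\frac2{d(d-1)q}+\frac1r)}\lesssim R^{\mathcal N/p}$. Let $R\to\infty$.

\emph{Inequality \eqref{eq:c3}.} By \eqref{eq:line} we must show $q\ge p$. Suppose $q<p$. Choose $n\sim\epsilon^{-1}$ points $t_k$ such that the intervals $|t-t_k|\le\epsilon$ are disjoint and contained in $I_0$. Let $f=\sum_kf_k$, where $f_k$ is the function \eqref{eq:local} for $t_k$, translated in $y$ so that the supports are disjoint. Then $\|f\|_p\lesssim n^{1/p}\epsilon^{\frac{d(d-1)}{2p}}$. On the $k$-th interval $Xf\ge Xf_k$, so $\|Xf\|_{L^q(L^r;w_P)}\gtrsim n^{1/q}\epsilon^{\frac1q+\frac{d(d-1)}{2r}}$. By equality in \eqref{eq:c2} the ratio is $\gtrsim n^{1/q-1/p}\to\infty$, a contradiction.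
\end{proof}

The reverse of \eqref{eq:c2} needs the whole parameter line. If $t$ were restricted to a compact interval, H\"older's inequality in $t$ would allow $q$ to be lowered, and equality in \eqref{eq:c2} would not be necessary.

\begin{proof}[Proof of the second statement of Theorem~\ref{thm:lorentz}]
We superimpose $M$ dyadic dilates of one function. Let $f(x)=|x|^{-d/p_1}\mathbf 1\{1\le|x|\le2^{M+1}\}$, $x\in\mathbb R^d$; then $\|f\|_{p_1}\sim M^{1/p_1}$. Let $t\in I_0$, $2\le|y|\le2^M$ and $|s|\le\frac{|y|}{2(1+K)}$. Then $\frac12|y|\le|(s,y+sP(t))|\le\frac32|y|$, so $Xf(t,y)\ge c|y|^{1-d/p_1}=c|y|^{-(d-1)/r_1}$ by equality in \eqref{eq:c1}. If $4\le(c2^{-h})^{r_1/(d-1)}\le2^M$, then $\{Xf(t,\cdot)\ge2^h\}$ contains the shell $2\le|y|\le(c2^{-h})^{r_1/(d-1)}$, of measure $\gtrsim2^{-hr_1}$. For large $M$ there are $\gtrsim M$ such integers $h$, and each contributes $\gtrsim1$ to $\|Xf(t,\cdot)\|_{L^{r_1,s}}^s$. A bound into $L^{p_1}(L^{r_1,s};w_P)$ therefore forces $M^{1/s}\lesssim M^{1/p_1}$,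 that is $s\ge p_1$.
\end{proof}

\section{Reduction to a dual estimate on one arc}\label{sec:red}

If $L_P\equiv0$, the measure $w_P\,dt$ vanishes and there is nothing to prove. From now on $L:=L_P\not\equiv0$ and $w:=w_P$. Since $|X^Pf|\le X^P|f|$, we take $f\ge0$.

\subsection{From $\theta=1$ to all $\theta$}

Let $0<\theta<1$, $f_0=f^{p_\theta}$ and $f_1=f^{p_\theta/p_1}$. Since $\frac1{p_\theta}=1-\theta+\frac\theta{p_1}$, we have $f=f_0^{1-\theta}f_1^\theta$. H\"older's inequality in $s$ gives $X^Pf\le(X^Pf_0)^{1-\theta}(X^Pf_1)^\theta$, and H\"older's inequality in $y$ and then in $t$ gives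
\[
\|X^Pf\|_{L^{q_\theta}(L^{r_\theta};w)}\le\|X^Pf_0\|_{L^\infty(L^1;w)}^{1-\theta}\|X^Pf_1\|_{L^{p_1}(L^{r_1};w)}^\theta\le C_1^\theta\|f_0\|_1^{1-\theta}\|f_1\|_{p_1}^\theta=C_1^\theta\|f\|_{p_\theta},
\]
where $C_1$ is the constant at $\theta=1$. It remains to prove the bound of Theorem~\ref{thm:lorentz}.

\subsection{Decomposition of the curve}

The directions are $\xi(t)=(1,P(t))$. We need to know how transversal $d$ different directions are, uniformly in $P$. This is the content of the following theorem of Dendrinos and Wright \cite{DW}. \emph{If $\Gamma:\mathbb R\to\mathbb R^d$ is a polynomial of degree at most $n$ with $L_\Gamma=\det(\Gamma',\dots,\Gamma^{(d)})\not\equiv0$, then, up to finitely many points, $\mathbb R$ is a union of at most $C(d,n)$ disjoint intervals $I$ such that}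
\begin{equation}\label{eq:DW}
|\det(\Gamma'(t_1),\dots,\Gamma'(t_d))|\ge c(d,n)\prod_j|L_\Gamma(t_j)|^{1/d}\prod_{j<l}|t_j-t_l|,\qquad t\in I^d.
\end{equation}
We apply it to $\Gamma(t)=\int_0^t\xi$, of degree at most $N+1$, for which $\Gamma'=\xi$ and $L_\Gamma=L$.

\begin{lemma}\label{lem:decomp}
Up to finitely many points, $\mathbb R$ is a union of at most $C$ disjoint open intervals $I$ on each of which \eqref{eq:DW} holds with $\Gamma'=\xi$, and $|L(t)|\sim A_0|t-t_*|^\kappa$ for some $A_0>0$, some $t_*\notin I$ and some integer $0\le\kappa\le(d-1)N$.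
\end{lemma}

\begin{proof}
If $L$ is constant, cut at any point $t_*$ and take $\kappa=0$. Otherwise let $z_1,\dots,z_e$ be the complex roots of $L$ with multiplicity, $e\le(d-1)N$. Cut $\mathbb R$ at the points $\operatorname{Re}z_l$ and at the midpoints between them. On each resulting interval one of the points $\operatorname{Re}z_l$, call it $t_*$, is nearest to every $t$, and $t_*$ is not in the open interval. For every $l$ we have $|t-t_*|\le|t-\operatorname{Re}z_l|$, hence $|t_*-\operatorname{Re}z_l|\le2|t-\operatorname{Re}z_l|$, and also $|t-\operatorname{Re}z_l|\le|t-t_*|+|t_*-\operatorname{Re}z_l|$. So $|t-z_l|\sim\max(|t-t_*|,A_l)$ with $A_l=\max(|t_*-\operatorname{Re}z_l|,|\operatorname{Im}z_l|)$. Cut further at the points $t_*\pm A_l$; on each piece every factor $|t-z_l|$ is comparable to $|t-t_*|$ or to a positive constant. Finally intersect with the intervals of \eqref{eq:DW}.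
\end{proof}

Fix one interval $I$. After a translation and a reflection of $t$ we have $t_*=0$ and $I\subset(0,\infty)$, and $w(t)\sim A_1t^{\rho-1}$ with $\rho=1+\frac{2\kappa}{d(d-1)}\in[1,C]$. The parameter $\sigma=A_1t^\rho$ satisfies $d\sigma/dt\sim w$, so $d\sigma$ is comparable to affine arclength. Let $\Sigma\subset(0,\infty)$ be the image of $I$, and put
\[
p(\sigma)=P(t(\sigma)),\qquad\xi(\sigma)=(1,p(\sigma)),\qquad\pi_\sigma(s,y)=y-sp(\sigma),
\]
\[
Tg(x)=\int_\Sigma g(\sigma,\pi_\sigma x)\,d\sigma,\qquad x\in\mathbb R^d.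
\]
Primes on $p$ and $\xi$ denote derivatives in $\sigma$. By the reparametrization rule,
\begin{equation}\label{eq:unitorsion}
|\det(p'(\sigma),\dots,p^{(d-1)}(\sigma))|=|L|\,(dt/d\sigma)^{d(d-1)/2}\sim1.
\end{equation}
The map $\pi_\sigma$ is the projection of $\mathbb R^d$ along $\xi(\sigma)$, and $T$ is dual to the X-ray transform: if $F(\sigma,y)=X^Pf(t(\sigma),y)$, then $\iint Fg\,dy\,d\sigma=\int f\,Tg\,dx$ for $f,g\ge0$.

\subsection{The dual estimate}

Let $m=p_1'=\frac{d+2}2$ be the exponent conjugate to $p_1$, let $r_1'$ be conjugate to $r_1$, and let $\nu=\frac12-\frac1m$. Then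
\begin{equation}\label{eq:exps}
2<m<d,\qquad1-\frac1m=\frac d{2m},\qquad\frac1{r_1'}=\frac{2d}{(d+2)(d-1)},\qquad\frac m{r_1'}=\frac d{d-1},\qquad\nu=\frac{d-2}{2(d+2)}>0.
\end{equation}

\begin{proposition}\label{prop:dual}
For all measurable $g\ge0$ on $\Sigma\times\mathbb R^{d-1}$,
\[
\|Tg\|_{L^m(\mathbb R^d)}\le C\Bigl(\int_\Sigma\|g(\sigma,\cdot)\|_{L^{r_1',m}}^m\,d\sigma\Bigr)^{1/m}.
\]
\end{proposition}

\begin{proof}[Proposition~\ref{prop:dual} implies the bound of Theorem~\ref{thm:lorentz}]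
Write $p=p_1$, $r=r_1$, so $p<r$ and $m(p-1)=p$. Let $f\ge0$ be bounded with compact support, let $\Sigma_0\subset\Sigma$ be compact, and let $F$ be as above; $F$ is bounded with bounded support on $\Sigma_0\times\mathbb R^{d-1}$. For $\sigma\in\Sigma_0$ let $d_h=|\{F(\sigma,\cdot)\ge2^h\}|$, $E_h=\{2^h\le F(\sigma,\cdot)<2^{h+1}\}$,
\[
g(\sigma,\cdot)=\sum_{h:\,d_h>0}a_h\mathbf 1_{E_h},\qquad a_h=2^{h(p-1)}d_h^{p/r-1},
\]
and let $g=0$ for $\sigma\notin\Sigma_0$. The numbers $d_h$ are bounded and vanish for large $h$, uniformly in $\sigma$, so $\mathcal M=\int_{\Sigma_0}\sum_h2^{hp}d_h^{p/r}\,d\sigma=\int_{\Sigma_0}\|F(\sigma,\cdot)\|_{L^{r,p}}^p\,d\sigma$ is finite. Since $d_{h+1}\le d_h$ and $p/r<1$, we have $d_h^{p/r-1}(d_h-d_{h+1})\ge d_h^{p/r}-d_{h+1}^{p/r}$, and therefore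
\[
\int Fg\,dy\ge\sum_{h:\,d_h>0}2^ha_h(d_h-d_{h+1})\ge\sum_h2^{hp}\bigl(d_h^{p/r}-d_{h+1}^{p/r}\bigr)=(1-2^{-p})\sum_h2^{hp}d_h^{p/r}.
\]
Next, $a_{h+1}\ge2^{p-1}a_h$ whenever $d_{h+1}>0$. So if $a_{h-1}<2^j\le a_h$, then $\{g\ge2^j\}\subset\{F\ge2^h\}$, and if $2^j$ exceeds every $a_h$ the set is empty. Summing the geometric series in $j$,
\[
\|g(\sigma,\cdot)\|_{L^{r',m}}^m\le C\sum_ha_h^md_h^{m/r'}=C\sum_h2^{hp}d_h^{p/r},
\]
because $m(\frac pr-1)+m(1-\frac1r)=\frac{m(p-1)}r=\frac pr$. Hence $c\mathcal M\le\int f\,Tg\le C\|f\|_p\mathcal M^{1/m}$, and $\mathcal M^{1/p}\le C\|f\|_p$. For general $f\ge0$ take $f_j\uparrow f$ and $\Sigma_j\uparrow\Sigma$; then $F_j\uparrow F$ and $\{F\ge2^{h+1}\}\subset\bigcup_j\{F_j\ge2^h\}$, so monotone convergence gives the bound on $\Sigma$ with the constant doubled. Use $d\sigma\sim w\,dt$ and add the $p$-th powers over the intervals $I$.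
\end{proof}

The rest of the paper proves Proposition~\ref{prop:dual}. We denote by $\mathcal D_K$ the set of dyadic intervals $[j2^K,(j+1)2^K)$, $j\ge0$, and $\mathcal D=\bigcup_{K\in\mathbb Z}\mathcal D_K$. A dyadic interval not containing $0$ lies in a shell $[2^q,2^{q+1})$. Functions of $\sigma$ are extended by $0$ off $\Sigma$, and $g_J=g\mathbf 1_{\sigma\in J}$ for $J\subset[0,\infty)$.

\section{The parabola in dimension three}\label{sec:model}

Let $d=3$, $p(\sigma)=(\sigma,\sigma^2)$, $\Sigma=(0,\infty)$. Then $m=\frac52$, $r_1'=\frac53$, $\nu=\frac1{10}$.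

\emph{Boxes.} For real $n,k$ let $E=\{c_1p'(\sigma_0)+c_2p''(\sigma_0):|c_j|\le2^{n+jk}\}$ and $g=\mathbf 1_{[\sigma_0,\sigma_0+2^k]}(\sigma)\mathbf 1_E(y)$. On this arc $p(\sigma)-p(\sigma_0)\in2^{-n}E$, so $Tg=2^k$ on the set where $|s|\le2^{n-1}$ and $y-sp(\sigma_0)\in\frac12E$, which has measure $\sim2^{3n+3k}$. Thus $\|Tg\|_{5/2}\gtrsim2^k2^{\frac25(3n+3k)}=2^{(6n+11k)/5}$, while the right side of Proposition~\ref{prop:dual} is $\sim2^{\frac25k}2^{\frac35(2n+3k)}=2^{(6n+11k)/5}$. The estimate is saturated for every $n$, $k$, $\sigma_0$ and every translate of $E$.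

\emph{Types.} A general function is not a box, so we keep only two numbers. Write $y=\tau p'(\sigma)+z(0,1)$, so that $dy=d\tau\,dz$. Say that sets $E_\sigma\subset\mathbb R^2$ have type $(n,k)$ if each line $z=\mathrm{const}$ meets $E_\sigma$ in $\tau$-measure at most $2^{n+k}$ and the set $Z_\sigma$ of values of $z$ on $E_\sigma$ has measure at most $2^{n+2k}$. Consider $g(\sigma,y)=G(\sigma)2^{-\frac35(2n+3k)}\mathbf 1_{E_\sigma}(y)$, normalized so that $\|g(\sigma,\cdot)\|_{5/3}\le G(\sigma)$. Let $g',G',E'_\sigma,Z'_\sigma$ be the same objects for a type $(n',k')$.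

\emph{The basic inequality.} The $z$-coordinate of $\pi_\sigma(s,y)$ is $y_2-2\sigma y_1+s\sigma^2$. Along a line $s\mapsto(s,y'+sp(\sigma'))$ it changes at the rate $(\sigma-\sigma')^2$, so it stays in $Z_\sigma$ for a set of $s$ of measure $|Z_\sigma|(\sigma-\sigma')^{-2}$. Integrating over $y'\in E'_{\sigma'}$, and then exchanging the roles,
\begin{equation}\label{eq:model}
\bigl|\pi_\sigma^{-1}E_\sigma\cap\pi_{\sigma'}^{-1}E'_{\sigma'}\bigr|\le(\sigma-\sigma')^{-2}\min\bigl(|Z_\sigma||E'_{\sigma'}|,\ |E_\sigma||Z'_{\sigma'}|\bigr).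
\end{equation}
In the first bound the point $\sigma$ accounts for two dimensions of $\mathbb R^3$, namely $\xi(\sigma)$ and $\xi'(\sigma)$, and the point $\sigma'$ for one.

\emph{One type.} Let $J,J'$ be arcs of length $2^K$ at distance at least $2^K$. By Minkowski's inequality, \eqref{eq:model} and $\int_JG\le|J|^{3/5}\|G\|_{L^{5/2}(J)}$,
\[
\frac{\|Tg_J\,Tg_{J'}\|_{5/4}}{\|G\|_{L^{5/2}(J)}\|G\|_{L^{5/2}(J')}}\le2^{-\frac65(2n+3k)}\bigl(2^{3n+5k-2K}\bigr)^{\frac45}2^{\frac65K}=2^{-\frac25(K-k)}.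
\]
So directions much farther apart than $2^k$ hardly interact. For $K<k$ this bound is useless, and a different argument (Lemma~\ref{lem:short}) gives $2^{2\nu(K-k)}$ instead. To pass from such bilinear bounds to the noninteger power $(Tg)^m$ we use an identity, valid for all $m\ge2$.

\begin{lemma}\label{lem:identity}
If $0\le h\in L^1(S)$ for an interval $S$, then
\[
\Bigl(\int_Sh\Bigr)^m=m(m-1)\iint_{u<v,\ u,v\in S}h(u)h(v)\Bigl(\int_u^vh\Bigr)^{m-2}du\,dv.
\]
\end{lemma}

\begin{proof}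
Let $H(u)=\int_{S\cap(u,\infty)}h$. The integral in $v$ of $(m-1)h(v)(\int_u^vh)^{m-2}$ is $H(u)^{m-1}$, and the integral of $mh(u)H(u)^{m-1}$ is $(\int_Sh)^m$.
\end{proof}

Apply this to $h(\sigma)=g(\sigma,\pi_\sigma x)$. If $\mathsf A$ is the best constant in $\|Tg\|_m\le\mathsf A\|G\|_m$ for this type, the pairs with $v-u\sim2^K$ contribute at most $C2^{-c|K-k|}\mathsf A^{m-2}\|G\|_m^m$ by H\"older's inequality. Summing in $K$ gives $\mathsf A^m\le C\mathsf A^{m-2}$, and shows that only arcs of length about $2^k$ matter.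

\emph{Two types.} Let $\delta=k'-k\ge0$, and let $J,J'$ be arcs of lengths $2^k,2^{k'}$ at distance at least $2^{k'}$. The first bound in \eqref{eq:model} and the computation above show that $\int(Tg_J\,Tg'_{J'})^{5/4}$ is at most $(\|G\|_{L^{5/2}(J)}\|G'\|_{L^{5/2}(J')})^{5/4}$ times $2$ to the power
\[
(n+2k)+(2n'+3k')-2k'-\tfrac34(2n+3k+2n'+3k')+\tfrac34(k+k')=\tfrac12(n'-n)-\tfrac12\delta.
\]
The second bound replaces $(n+2k)+(2n'+3k')$ by $(2n+3k)+(n'+2k')$ and gives $-\frac12(n'-n)-\frac32\delta$. About $2^\delta$ arcs $J$ lie at distance $\sim2^{k'}$ from $J'$, and summing $\|G\|_{L^{5/2}(J)}^{5/4}$ over them costs $2^{\delta/2}$ by the Cauchy--Schwarz inequality. The first bound alone then gains nothing in $\delta$, and the second alone loses when $n'<n$. A geometric mean with weights $\frac14,\frac34$ or $\frac34,\frac14$, the larger weight on the bound that is favorable in $n'-n$, has exponent at most $-\frac14|n-n'|-\frac34\delta$, which survives the cost. Different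 types are almost orthogonal.

Four things change in general. A function must be decomposed into types (Lemma~\ref{lem:types}). For $d\ge4$ more than two points of the curve enter, and they must be kept apart (Lemma~\ref{lem:broad}). If the torsion vanishes at $\sigma=0$, the lower bound for the determinant that replaces $(\sigma-\sigma')^2$ is weaker for points of very different sizes (Lemma~\ref{lem:det}). And all pairs of arcs, near and far, must be summed (Section~\ref{sec:two}).

\section{Multilinear estimates and types}\label{sec:multi}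

A product of $d$ functions $\varphi_j\circ\pi_{\sigma_j}$ is controlled by the Loomis--Whitney inequality, and this gives a bound for $\int(Tg)^d$. We need the power $m<d$. If $U$ is an average of products of $B$ such functions, then Minkowski's inequality bounds $\int U^{m/B}$ only when $B\le m=\frac d2+1$. So we use about $d/2$ points, most of which account for two dimensions, as in \eqref{eq:model}. We call the $B$ factors \emph{slots}, and slot $j$ has a \emph{dimension} $a_j\in\{1,2\}$, with $\sum_ja_j=d$. For $\sigma_1,\dots,\sigma_B\in\Sigma$, let $D=D(\sigma_1,\dots,\sigma_B)$ be the determinant with columns $\xi(\sigma_j)$ for all $j$ and $\xi'(\sigma_j)$ for the $j$ with $a_j=2$.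

\subsection{The determinant}

For $\sigma,\sigma'>0$ let
\[
\Delta(\sigma,\sigma')=|\sigma-\sigma'|\Bigl(\frac{\min(\sigma,\sigma')}{\max(\sigma,\sigma')}\Bigr)^\eta,\qquad\eta=\frac{\rho-1}{2\rho}.
\]
Then $0\le\eta<\frac12$, and $\frac12-\eta=\frac1{2\rho}\ge c$ because the order of vanishing $\kappa$ is at most $(d-1)N$. On a shell $[2^q,2^{q+1})$ we have $\Delta\ge\frac12|\sigma-\sigma'|$.

\begin{lemma}\label{lem:det}
For distinct $\sigma_1,\dots,\sigma_B\in\Sigma$, $|D|\ge c\prod_{j<l}\Delta(\sigma_j,\sigma_l)^{a_ja_l}$.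
\end{lemma}

\begin{proof}
Let $t_j=t(\sigma_j)$, $w_j=w(t_j)$. Apply \eqref{eq:DW} with the point $t_j$ if $a_j=1$ and the two points $t_j,t_j+h$ if $a_j=2$. Subtract columns, divide by $|h|$ once for each doubled point, and let $h\to0$. The determinant with columns $\xi(t_j)$ and $\partial_t\xi(t_j)$ is thus at least $c\prod_j|L(t_j)|^{a_j/d}\prod_{j<l}|t_j-t_l|^{a_ja_l}$ in absolute value. Now $|L|^{1/d}=w^{(d-1)/2}$ and $dt/d\sigma\sim1/w$, so $|D|$ has the same lower bound with $w_j$ raised to the power $a_j\frac{d-1}2-(a_j-1)$. For $a_j=1,2$ this power equals $\frac12a_j(d-a_j)=\frac12\sum_{l\ne j}a_ja_l$. Hence $|D|\ge c\prod_{j<l}\bigl[(w_jw_l)^{1/2}|t_j-t_l|\bigr]^{a_ja_l}$. If $t_j<t_l$, then $\sigma_l-\sigma_j\le\rho A_1t_l^{\rho-1}(t_l-t_j)$ and $(w_jw_l)^{1/2}\sim A_1t_l^{\rho-1}(t_j/t_l)^{(\rho-1)/2}=A_1t_l^{\rho-1}(\sigma_j/\sigma_l)^\eta$, so the bracket is at least $c\Delta(\sigma_j,\sigma_l)$.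
\end{proof}

\subsection{Mixed norms and the Loomis--Whitney inequality}

For $\sigma\in\Sigma$ we use on $\mathbb R^{d-1}$ the coordinates
\[
y=\tau p'(\sigma)+c(\sigma)\sum_{j=2}^{d-1}z_jp^{(j)}(\sigma),\qquad\tau\in\mathbb R,\quad z=(z_2,\dots,z_{d-1})\in\mathbb R^{d-2},
\]
where $c(\sigma)>0$ is chosen so that $dy=d\tau\,dz$; by \eqref{eq:unitorsion}, $c(\sigma)\sim1$, and the coordinates depend smoothly on $\sigma$. The lines $z=\mathrm{const}$ are the \emph{fibers}. For $\beta=(\beta_\parallel,\beta_\perp)\in[0,1]^2$ let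
\[
\|\varphi\|_{\beta;\sigma}=\bigl\|\,\|\varphi\|_{L^{1/\beta_\parallel}(d\tau)}\bigr\|_{L^{1/\beta_\perp}(dz)},\qquad1/0=\infty.
\]
These are norms, and $\|\varphi\|_{(\beta,\beta);\sigma}=\|\varphi\|_{L^{1/\beta}(\mathbb R^{d-1})}$.

We recall the Loomis--Whitney inequality: on a product of $B\ge2$ $\sigma$-finite spaces, if $F_j\ge0$ does not depend on the $j$-th variable, then $\int\prod_{j=1}^BF_j\le\prod_j\|F_j\|_{L^{B-1}}$, each norm being taken in the variables other than the $j$-th. For $B=2$ this is Tonelli's theorem. For $B\ge3$, fix $u_B$; H\"older's inequality with exponents $B-1$ and $\frac{B-1}{B-2}$ and the case $B-1$ bound the integral in the other variables by $\|F_B\|_{B-1}\prod_{j<B}\|F_j(\cdot,u_B)\|_{B-1}$; then apply H\"older's inequality in $u_B$.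

\begin{lemma}\label{lem:LW}
Let $B\ge2$, $v\ge1$, $\beta(1)=(1,1)$, $\beta(2)=(0,1)$, and let $\sigma_1,\dots,\sigma_B\in\Sigma$ be distinct. For $\varphi_j\ge0$,
\[
\Bigl\|\prod_j\varphi_j\circ\pi_{\sigma_j}\Bigr\|_{L^v(\mathbb R^d)}\le|D|^{-\frac1{v(B-1)}}\prod_j\|\varphi_j\|_{\frac{\beta(a_j)}{v(B-1)};\sigma_j}.
\]
\end{lemma}

\begin{proof}
Write $x\in\mathbb R^d$ in the basis formed by the columns of $D$, with coordinate blocks $\tilde u_j=u_j$ if $a_j=1$ and $\tilde u_j=(u_j,u_j')$ if $a_j=2$; then $dx=|D|\,d\tilde u$. Fix $j$. The map $x=(s,y)\mapsto(s,\pi_{\sigma_j}x)$ has determinant $1$, and $\pi_{\sigma_j}\xi(\sigma_j)=0$, $\pi_{\sigma_j}\xi'(\sigma_j)=p'(\sigma_j)$. If $a_j=1$, then $\pi_{\sigma_j}x$ depends only on $(\tilde u_l)_{l\ne j}$, and $s$ is $u_j$ plus a linear function of $(\tilde u_l)_{l\ne j}$; so the linear map $(\tilde u_l)_{l\ne j}\mapsto\pi_{\sigma_j}x$ has determinant $\pm D$. Put $\psi_j=\varphi_j$. If $a_j=2$, let $(\tau,z)$ be the coordinates of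 $\pi_{\sigma_j}x$. Then $z$ depends only on $(\tilde u_l)_{l\ne j}$, while $s-u_j$ and $\tau-u_j'$ are linear functions of $(\tilde u_l)_{l\ne j}$; so $(\tilde u_l)_{l\ne j}\mapsto z$ has determinant $\pm D$. Put $\psi_j(z)=\operatorname{ess\,sup}_\tau\varphi_j$. By the Loomis--Whitney inequality in the blocks $\tilde u_j$,
\[
\int\prod_j(\varphi_j\circ\pi_{\sigma_j})^v\,dx\le|D|\prod_j\Bigl(|D|^{-1}\int\psi_j^{v(B-1)}\Bigr)^{\frac1{B-1}}=|D|^{-\frac1{B-1}}\prod_j\|\psi_j\|_{L^{v(B-1)}}^v.\qedhere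
\]
\end{proof}

\subsection{Pieces and their types}

The norm $\|\cdot\|_{(0,\beta);\sigma}$ is not controlled by $\|\cdot\|_{L^{r_1'}}$. All the mixed norms are controlled at once if $g(\sigma,\cdot)$ behaves like a multiple of the indicator of a set with fibers of length $2^{i_\parallel}$ over a base of measure $2^{i_\perp}$.

\begin{definition}
For $i=(i_\parallel,i_\perp)\in\mathbb Z^2$, let $\mathcal P_i$ be the set of pairs $(g,G)$ of measurable functions, $g\ge0$ on $\Sigma\times\mathbb R^{d-1}$ and $G\ge0$ on $\Sigma$, such that for all $\sigma$ outside a null set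
\[
\|g(\sigma,\cdot)\|_{\beta;\sigma}\le2^{\beta\cdot i-(i_\parallel+i_\perp)/r_1'}\,G(\sigma)\qquad\text{for all }\beta\in[0,1]^2.
\]
Such a pair is a \emph{piece}. Its \emph{type} is the pair of real numbers $(n,k)$ defined by
\begin{equation}\label{eq:type}
i_\parallel=n+k,\qquad i_\perp=(d-2)n+\Bigl(\binom d2-1\Bigr)k.
\end{equation}
\end{definition}

These are, up to constants, the logarithms of the fiber length and base measure of the box $\{\sum_jc_jp^{(j)}(\sigma):|c_j|\le2^{n+jk}\}$; so $2^k$ is the length of the arc to which the piece is adapted, and $2^n$ is a dilation. From \eqref{eq:type},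
\begin{equation}\label{eq:type2}
i_\perp-(d-2)i_\parallel=\tfrac{(d-1)(d-2)}2k,\qquad\beta(a)\cdot i=(d-a)n+\Bigl(\binom d2-\binom a2\Bigr)k\quad(a=1,2).
\end{equation}
The first formula shows that $(n,k)\mapsto i$ is invertible, so $|i-i'|\sim|n-n'|+|k-k'|$. If $(g,G)\in\mathcal P_i$, then so are $(g_J,G\mathbf 1_J)$, $(\lambda g,\lambda G)$ for $\lambda>0$, and $(\tilde g,G)$ for $0\le\tilde g\le g$.

\begin{lemma}\label{lem:types}
If $g\ge0$ is measurable and $g(\sigma,\cdot)\in L^{r_1',m}$ for almost every $\sigma$, then $g=\sum_{i\in\mathbb Z^2}g_i$ almost everywhere, with $(g_i,G_i)\in\mathcal P_i$ and $\sum_iG_i(\sigma)^m\le C\|g(\sigma,\cdot)\|_{L^{r_1',m}}^m$ for almost every $\sigma$.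
\end{lemma}

\begin{proof}
Fix $\sigma$ with $g(\sigma,\cdot)\in L^{r_1',m}$. For $h,l\in\mathbb Z$ let $\Omega_h=\{2^h\le g<2^{h+1}\}$, let $\theta_h(z)$ be the $\tau$-measure of the fiber of $\Omega_h$ over $z$, let $Z_{h,l}=\{z:2^l\le\theta_h(z)<2^{l+1}\}$, and let $\Omega_{h,l}$ be the part of $\Omega_h$ over $Z_{h,l}$. A single term of the Lorentz sum gives $|\Omega_h|\le2^{-hr_1'}\|g(\sigma,\cdot)\|_{L^{r_1',m}}^{r_1'}<\infty$, so $\theta_h<\infty$ almost everywhere and the $\Omega_{h,l}$ partition $\{g>0\}$ up to a null set. Also $2^l|Z_{h,l}|\le|\Omega_{h,l}|$, and $\Omega_{h,l}$ is null if $Z_{h,l}$ is. If $2^{i_\perp}\le|Z_{h,l}|<2^{i_\perp+1}$, assign $(h,l)$ to $i=(l,i_\perp)$; then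
\[
\|g\mathbf 1_{\Omega_{h,l}}\|_{\beta;\sigma}\le2^{h+1}2^{(l+1)\beta_\parallel}2^{(i_\perp+1)\beta_\perp}\le8\cdot2^h2^{\beta\cdot i},\qquad2^{i_\parallel+i_\perp}\le|\Omega_{h,l}|.
\]
Let $H_i$ be the set of $h$ such that $(h,i_\parallel)$ is assigned to $i$. It is bounded above, since $|\Omega_h|\to0$ as $h\to\infty$. Put $g_i=\sum_{h\in H_i}g\mathbf 1_{\Omega_{h,i_\parallel}}$ and $G_i=16\cdot2^{\max H_i}2^{(i_\parallel+i_\perp)/r_1'}$, both $0$ if $H_i=\emptyset$. Summing a geometric series, $\|g_i\|_{\beta;\sigma}\le16\cdot2^{\max H_i}2^{\beta\cdot i}$, which is the inequality defining $\mathcal P_i$. The map $i\mapsto(\max H_i,i_\parallel)$ is injective because each $(h,l)$ is assigned to at most one $i$. As $m/r_1'\ge1$,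
\[
\sum_iG_i^m\le C\sum_h2^{hm}\sum_l|\Omega_{h,l}|^{m/r_1'}\le C\sum_h2^{hm}|\Omega_h|^{m/r_1'}\le C\|g(\sigma,\cdot)\|_{L^{r_1',m}}^m.
\]
With $g$ Borel, $\theta_h(\sigma,z)$ and $|Z_{h,l}(\sigma)|$ are Borel by Tonelli's theorem, hence so are the sets $\{\sigma:h\in H_i(\sigma)\}$ and the functions $g_i,G_i$.
\end{proof}

Different heights with the same index $i$ cost nothing, since only the largest counts. This is why the Lorentz norm with second exponent $m>r_1'$ suffices.

\subsection{Two clusters of points}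

The following estimate generalizes the computations of Section~\ref{sec:model}. The first $b$ slots carry one piece and lie in an interval $S$; the others carry a second piece and lie in $S'$.

\begin{lemma}\label{lem:cluster}
Let $2\le B\le m$, $1\le b\le B-1$, $a_j\in\{1,2\}$ with $\sum_{j\le B}a_j=d$, and $A=\sum_{j\le b}a_j$. Let $(g,G)$, $(g',G')$ be pieces of types $(n,k)$, $(n',k')$. Let $S,S'\subset[0,\infty)$ be bounded intervals, $\omega\ge1$, $\Theta>0$, and let $\mathcal G\subset(S^b\times S'^{\,B-b})\cap(0,\infty)^B$ be a measurable set on which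
\[
\Delta(\sigma_j,\sigma_l)\ge2^k/\omega\ \ (j<l\le b),\qquad\Delta(\sigma_j,\sigma_l)\ge2^{k'}/\omega\ \ (b<j<l),\qquad\Delta(\sigma_j,\sigma_l)\ge2^{k'}\Theta\ \ (j\le b<l).
\]
Then $U(x)=\int_{\mathcal G}\prod_{j\le b}g(\sigma_j,\pi_{\sigma_j}x)\prod_{j>b}g'(\sigma_j,\pi_{\sigma_j}x)\,d\sigma$ satisfies
\[
\int U^{m/B}\le C\omega^{d^2}\,2^{\alpha(n'-n)+\gamma(k'-k)}\,\Theta^{-Q}\,\bigl(2^{-k}|S|\bigr)^{\frac{db}{2B}}\bigl(2^{-k'}|S'|\bigr)^{\frac{d(B-b)}{2B}}\|G\|_{L^m(S)}^{\frac{mb}B}\|G'\|_{L^m(S')}^{\frac{m(B-b)}B},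
\]
where
\[
\alpha=\frac{A-\frac bBd}{B-1},\qquad\gamma=\frac{\binom A2-\frac bB\binom d2}{B-1},\qquad Q=\frac{A(d-A)}{B-1}.
\]
\end{lemma}

\begin{proof}
We may assume $\mathcal G\subset\Sigma^B$. Let $g_j,G_j,S_j,i_j,n_j,k_j$ be the data of slot $j$, and $v=m/B\ge1$. The entries of $\frac{\beta(a_j)}{v(B-1)}$ are at most $\frac2m<1$. By Minkowski's inequality, Lemma~\ref{lem:LW} and the definition of $\mathcal P_{i_j}$,
\[
\int U^v\le\sup_{\mathcal G}|D|^{-\frac1{B-1}}\prod_j2^{E_j}\Bigl(\int_{S_j}G_j\Bigr)^v,\qquad E_j=\frac{\beta(a_j)\cdot i_j}{B-1}-\frac v{r_1'}\,\beta(1)\cdot i_j.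
\]
By \eqref{eq:exps} and \eqref{eq:type2}, $\frac v{r_1'}\beta(1)\cdot i_j=\frac dB(n_j+\frac d2k_j)$, and H\"older's inequality gives $(\int_{S_j}G_j)^v\le2^{\frac{dk_j}{2B}}(2^{-k_j}|S_j|)^{\frac d{2B}}\|G_j\|_{L^m(S_j)}^{m/B}$. Since $\frac{d^2}{2B}-\frac d{2B}=\frac1B\binom d2$,
\begin{align*}
(B-1)\Bigl(E_j+\frac{dk_j}{2B}\Bigr)&=\Bigl(d-a_j-\frac{B-1}Bd\Bigr)n_j+\Bigl(\binom d2-\binom{a_j}2-\frac{B-1}B\binom d2\Bigr)k_j\\
&=\Bigl(\frac dB-a_j\Bigr)n_j+\Bigl(\frac1B\binom d2-\binom{a_j}2\Bigr)k_j.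
\end{align*}
By Lemma~\ref{lem:det}, $|D|^{-1}\le C\omega^{d^2}\Theta^{-A(d-A)}2^{-kW-k'W'}$ on $\mathcal G$, where $W=\sum_{j<l\le b}a_ja_l$ and $W'$ is the sum of $a_ja_l$ over the other pairs. Collect the exponents of $2$, multiplied by $B-1$. The coefficient of $n$ is $\frac bBd-A$, and the coefficients of $n$ and $n'$ add up to $\sum_j(\frac dB-a_j)=0$. Counting the pairs in a set of $A$ elements divided into blocks of sizes $a_1,\dots,a_b$ gives $\sum_{j\le b}\binom{a_j}2+W=\binom A2$, so the coefficient of $k$ is $\frac bB\binom d2-\binom A2$. By the same count for all $d$ elements, the coefficients of $k$ and $k'$ add up to $\binom d2-\sum_j\binom{a_j}2-W-W'=0$.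
\end{proof}

\section{Short arcs}\label{sec:short}

Lemma~\ref{lem:cluster} gains only when the points are far apart compared with $2^k$. On arcs shorter than $2^k$ we need another source of gain. Minkowski's inequality in $\sigma$ gives nothing, since $\varphi\circ\pi_\sigma$ is constant along lines. Instead we use $2<m<d$ and interpolate between an $L^d$ bound, where the determinant singularity is integrable, and an $L^2$ bound, which holds after localizing the frequency dual to the fiber variable $\tau$. We use the Riesz--Thorin theorem for mixed norms \cite{BP}: if a linear operator on simple functions is bounded from $L^{a_j}(L^{b_j})$ to $L^{c_j}$ with norm $M_j$, $j=0,1$, then it is bounded from $L^a(L^b)$ to $L^c$ with norm at most $M_0^{1-\lambda}M_1^\lambda$, where $\frac1a=\frac{1-\lambda}{a_0}+\frac\lambda{a_1}$, and $b,c$ are defined by the same formula.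

\begin{lemma}\label{lem:short}
If $(g,G)$ is a piece of type $(n,k)$ and $J\in\mathcal D$, then $\|Tg_J\|_m\le C(2^{-k}|J|)^\nu\|G\|_{L^m(J)}$.
\end{lemma}

\begin{proof}
First let $0\notin J$, so that $\Delta\ge\frac12|\sigma-\sigma'|$ on $J$. All functions below are supported in $\sigma\in J\cap\Sigma$. Replacing $g$ by $\min(g_J,R)\mathbf 1_{|y|\le R}$ and letting $R\to\infty$, we may assume that $g$ is bounded with bounded support.

\emph{Step 1: the $L^d$ bound.} Let $u\ge0$ and $V(\sigma)=\|u(\sigma,\cdot)\|_{L^{d-1}}$. Expand $(Tu)^d$ as an integral over $J^d$ and use Lemmas~\ref{lem:LW} and~\ref{lem:det} with $B=d$, all $a_j=1$, $v=1$. With $\prod_jV(\sigma_j)\le\frac1d\sum_jV(\sigma_j)^d$ and symmetry,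
\[
\|Tu\|_d^d\le C\int_JV(\sigma_1)^d\Bigl(\int_{J^{d-1}}\prod_{j<l}|\sigma_j-\sigma_l|^{-\frac1{d-1}}\,d\sigma_2\cdots d\sigma_d\Bigr)d\sigma_1.
\]
Let $\gamma_0=\frac d{2(d-1)}$, which is less than $1$ because $d\ge3$. The product is the geometric mean of the $d$ functions $\prod_{l\ne j}|\sigma_j-\sigma_l|^{-\gamma_0}$, since each pair occurs in two of them, so it is at most their average. In the $j$-th function integrate first in the $\sigma_l$ with $l\notin\{1,j\}$ and then, if $j\ne1$, in $\sigma_j$. Each of the $d-1$ integrations gives at most $C|J|^{1-\gamma_0}$, and $(d-1)(1-\gamma_0)=\frac d2-1$. Hence $\|Tu\|_d\le C|J|^{\frac12-\frac1d}\|u\|_{L^d(J;L^{d-1})}$, also for complex $u$ since $|Tu|\le T|u|$.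

\emph{Step 2: the $L^2$ bound.} Let $0\le\psi\in C_c^\infty(\mathbb R)$ be supported in $\frac12\le|v|\le2$ with $\sum_{l\in\mathbb Z}\psi(2^lv)=1$ for $v\ne0$, and let $\tilde\psi\in C_c^\infty(\mathbb R\setminus\{0\})$ equal $1$ on the support of $\psi$. Let $\Psi_l$ and $\tilde\Psi_l$ act in $y$, for each $\sigma$, by the Fourier multipliers $\psi(2^lp'(\sigma)\cdot\zeta)$ and $\tilde\psi(2^lp'(\sigma)\cdot\zeta)$; then $\Psi_l\tilde\Psi_l=\Psi_l$. They are convolutions in $\tau$, along the fibers, with kernels $2^{-l}\mathsf k(2^{-l}\tau)$, $2^{-l}\tilde{\mathsf k}(2^{-l}\tau)$ for fixed Schwartz functions $\mathsf k,\tilde{\mathsf k}$. So they preserve joint measurability and are uniformly bounded on every $L^q(\mathbb R^{d-1})$.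

For $u\in L^2(J;L^2)$, Minkowski's inequality gives
\begin{equation}\label{eq:slice}
\|Tu(s,\cdot)\|_{L^2(\mathbb R^{d-1})}\le|J|^{1/2}\|u\|_{L^2(J;L^2)}\quad\text{for every }s,
\end{equation}
and the Fourier transform of $Tu(s,\cdot)$ at $\zeta$ is $\int_J\hat u(\sigma,\zeta)e^{-is\phi_\zeta(\sigma)}\,d\sigma$ with $\phi_\zeta(\sigma)=p(\sigma)\cdot\zeta$. For $\zeta\ne0$, $\phi_\zeta$ is a nonconstant polynomial in $t$ of degree at most $N$, hence at most $N$-to-one. Let $u=\Psi_l\tilde u$, so $|\phi_\zeta'|^{-1}\le2^{l+1}$ where $\hat u\ne0$. For almost every $\zeta$, $\hat u(\cdot,\zeta)\in L^2(J)\subset L^1(J)$, and changing variables,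
\[
\int_J\hat u(\sigma,\zeta)e^{-is\phi_\zeta(\sigma)}\,d\sigma=\int_{\mathbb R}\Phi_\zeta(v)e^{-isv}\,dv,\qquad\Phi_\zeta(v)=\sum_{\phi_\zeta(\sigma)=v,\ \phi_\zeta'(\sigma)\ne0}\frac{\hat u(\sigma,\zeta)}{|\phi_\zeta'(\sigma)|},
\]
with $\Phi_\zeta\in L^1$. By the Cauchy--Schwarz inequality in the sum and the reverse change of variables, $\|\Phi_\zeta\|_2^2\le N\int_J|\hat u|^2|\phi_\zeta'|^{-1}\,d\sigma\le N2^{l+1}\int_J|\hat u|^2\,d\sigma$. Plancherel's theorem in $s$ and in $y$ gives $\|T\Psi_l\tilde u\|_2\le C2^{l/2}\|\tilde u\|_{L^2(J;L^2)}$.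

\emph{Step 3: interpolation.} Give the $L^2$ bound the weight $\lambda=\frac2{d+2}$. Then
\[
\frac\lambda2+\frac{1-\lambda}d=\frac1m,\qquad(1-\lambda)\Bigl(\frac12-\frac1d\Bigr)=\nu,\qquad\frac\lambda2+\frac{1-\lambda}{d-1}=\frac{2d-1}{(d+2)(d-1)}=:\beta_*.
\]
Step 1 holds for $T\Psi_l$ as well, so for simple functions $u$ with support of finite measure
\begin{equation}\label{eq:interp}
\|T\Psi_lu\|_m\le C2^{\frac l{d+2}}|J|^\nu\|u\|_{L^m(J;L^{1/\beta_*})}.
\end{equation}
If $u\in L^2(J;L^2)\cap L^m(J;L^{1/\beta_*})$, there are such simple $u_j$ converging to $u$ in both spaces (truncate, then approximate uniformly on the truncated support). By Step 2, $T\Psi_lu_j\to T\Psi_lu$ in $L^2$, and Fatou's lemma along a subsequence gives \eqref{eq:interp} for $u$. Take $u=\tilde\Psi_lg$; its $L^q(\mathbb R^{d-1})$ norms are bounded uniformly in $\sigma$ for every $q$, so it lies in both spaces. For $\beta_*\le\beta_\parallel\le1$, Young's inequality on each fiber gives $\|\tilde\Psi_lg(\sigma,\cdot)\|_{1/\beta_*}\le C2^{-l(\beta_\parallel-\beta_*)}\|g(\sigma,\cdot)\|_{(\beta_\parallel,\beta_*);\sigma}$.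 Let $\beta_0=\beta_*+\frac1{d+2}=\frac{3d-2}{(d+2)(d-1)}$, which is less than $1$ because $d^2>2d$. By the definition of $\mathcal P_i$,
\[
\|T\Psi_lg\|_m\le C|J|^\nu\,2^{(\beta_0-1/r_1')i_\parallel+(\beta_*-1/r_1')i_\perp}\,2^{(l-i_\parallel)(\beta_0-\beta_\parallel)}\,\|G\|_{L^m(J)}.
\]
Here $\beta_0-\frac1{r_1'}=\frac{d-2}{(d+2)(d-1)}$ and $\beta_*-\frac1{r_1'}=\frac{-1}{(d+2)(d-1)}$, so by \eqref{eq:type2} the first exponent is $-\nu k$. Take $\beta_\parallel=1$ for $l\ge i_\parallel$ and $\beta_\parallel=\beta_*$ for $l<i_\parallel$. The last factor is then at most $2^{-c|l-i_\parallel|}$, and $\sum_l\|T\Psi_lg\|_m\le C(2^{-k}|J|)^\nu\|G\|_{L^m(J)}$.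

For every $\sigma$ we have $p'(\sigma)\cdot\zeta\ne0$ for almost every $\zeta$, and $0\le\sum_{|l|\le M}\psi(2^l\cdot)\le1$, so $\sum_{|l|\le M}\Psi_lg\to g$ in $L^2(J;L^2)$ by dominated convergence. By \eqref{eq:slice}, $\sum_{|l|\le M}T\Psi_lg\to Tg$ in $L^2([-R,R]\times\mathbb R^{d-1})$ for every $R$, and Fatou's lemma along a subsequence gives the claim.

If $J=[0,2^K)$, add the bounds for the shells $[2^q,2^{q+1})$, $q<K$; since $\nu>0$, $\sum_{q<K}2^{\nu(q-k)}\le C2^{\nu(K-k)}$.
\end{proof}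

\section{One piece}\label{sec:one}

For a piece $(g,G)$ and $x\in\mathbb R^d$ let $h_x(\sigma)=g(\sigma,\pi_\sigma x)$, so that $Tg_S(x)=\int_Sh_x$. To apply Lemma~\ref{lem:cluster} with several points in one interval, we must keep them apart. Either the mass of $h_x$ concentrates on an arc much shorter than $2^k$, where Lemma~\ref{lem:short} gains, or most tuples of points are separated.

Let $c_0=\frac1{10d^2}$. Let $r$ be an integer power of $2$ and let $S$ be a bounded interval that is a union of dyadic intervals of length $r$. A function $0\le h\in L^1(S)$ is \emph{$r$-broad on $S$} if $\int_Ih\le c_0\int_Sh$ for every dyadic $I\subset S$ of length $r$.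

\begin{lemma}\label{lem:broad}
\textup{(a)} Let $(g,G)$ be a piece of type $(n,k)$ with $\|G\|_{L^m(S)}<\infty$, and let $\mathcal N$ be the set of $x$ for which $h_x$ is not $r$-broad on $S$. Then $\|\mathbf 1_{\mathcal N}Tg_S\|_m\le C(2^{-k}r)^\nu\|G\|_{L^m(S)}$.

\textup{(b)} Let $h$ be $r$-broad on $S$, $1\le b\le d$, and let $F\subset\mathbb R$ have at most $d$ points. Let $\mathcal G_0$ be the set of $(\sigma_1,\dots,\sigma_b)\in S^b$ whose entries are at distance at least $r$ from each other and from $F$. Then $(\int_Sh)^b\le2\int_{\mathcal G_0}\prod_jh(\sigma_j)\,d\sigma$.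
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:short}, $h_x\in L^1(S)$ for almost every $x$. For such $x\in\mathcal N$, $(Tg_S)^m\le c_0^{-m}\sum_I(Tg_I)^m$, the sum over dyadic $I\subset S$ of length $r$. Integrate and apply Lemma~\ref{lem:short} to each $I$.

(b) The points of $S$ within distance less than $r$ of a given point lie in at most three dyadic intervals of length $r$, and those that meet $S$ are contained in $S$. So each of the at most $\binom b2+bd\le\frac32d^2$ conditions fails on a set carrying at most the fraction $3c_0$ of $(\int_Sh)^b$, and $\frac92d^2c_0<\frac12$.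
\end{proof}

\begin{proposition}\label{prop:one}
For every piece $(g,G)$ of type $(n,k)$, $\|Tg\|_m\le C\|G\|_m$. Moreover, for $\lambda\ge0$,
\[
\int_{\mathbb R^d}\iint_{v-u\ge2^{k+\lambda}}h_x(u)h_x(v)\Bigl(\int_u^vh_x\Bigr)^{m-2}du\,dv\,dx\le C2^{-c\lambda}\|G\|_m^m.
\]
\end{proposition}

\begin{proof}
Fix $i$ and $K_0\in\mathbb Z$. Let $\mathsf A$ be the supremum of $\|Tg\|_m$ over $(g,G)\in\mathcal P_i$ with $\|G\|_m\le1$ and $g$ supported in $\sigma<2^{K_0}$. By Lemma~\ref{lem:short}, $\mathsf A<\infty$; we bound it independently of $i$ and $K_0$. Take such a pair. Then $\|Tg_S\|_m\le\mathsf A\|G\|_{L^m(S)}$ for every interval $S$. For $J=[j2^K,(j+1)2^K)$ let $\tilde J=[j2^K,(j+3)2^K)$ and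
\[
\mathcal B_J(x)=\iint_{u\in J,\ v\in\tilde J,\ v-u\ge2^K}h_x(u)h_x(v)\,du\,dv.
\]
If $u\in J$ and $2^K\le v-u<2^{K+1}$, then $[u,v]\subset\tilde J$. So the part $2^K\le v-u<2^{K+1}$ of the double integral in Lemma~\ref{lem:identity} is at most $\mathcal E_K=\sum_{J\in\mathcal D_K}\mathcal B_J(Tg_{\tilde J})^{m-2}$, and by H\"older's inequality with exponents $\frac m2$, $\frac m{m-2}$,
\[
\int\mathcal E_K\le\sum_{J\in\mathcal D_K}\|\mathcal B_J\|_{m/2}\bigl(\mathsf A\|G\|_{L^m(\tilde J)}\bigr)^{m-2}.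
\]
We claim that
\begin{equation}\label{eq:claim}
\|\mathcal B_J\|_{m/2}\le C(1+\mathsf A)2^{-c|K-k|}\|G\|_{L^m(\tilde J)}^2.
\end{equation}
Given \eqref{eq:claim}, $\int\mathcal E_K\le C(1+\mathsf A)\mathsf A^{m-2}2^{-c|K-k|}\|G\|_m^m$, because each point lies in at most three $\tilde J$. Summing over $K$ and taking the supremum, $\mathsf A^m\le C(1+\mathsf A)\mathsf A^{m-2}$, so $\mathsf A\le C$. Summing only over the $K>k+\lambda-1$ gives the second bound. Both statements follow for general $g$ by monotone convergence as $K_0\to\infty$.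

\emph{Proof of \eqref{eq:claim}.} Normalize $\|G\|_{L^m(\tilde J)}=1$ and let $\mu=K-k$. Since $\mathcal B_J\le Tg_J\,Tg_{\tilde J}$, Lemma~\ref{lem:short} for the three intervals of $\mathcal D_K$ in $\tilde J$ gives $\|\mathcal B_J\|_{m/2}\le C2^{2\nu\mu}$. This settles $\mu\le2$. Let $\mu>2$, let $0<\varepsilon\le1$ be chosen below, and let $r=2^{\lfloor k-\varepsilon\mu\rfloor}<2^{K-2}$, so $(2^{-k}r)^\nu\le2^{-\nu\varepsilon\mu}$.

\emph{Separated intervals.} If $u\in S_0$, $v\in S'$ with $S_0,S'\in\mathcal D_{K-2}$ and $v-u\ge2^K$, then $\inf S'-\sup S_0\ge2^{K-1}$. So $\mathcal B_J\le\sum Tg_{S_0}Tg_{S'}$ over the at most $144$ such pairs in $\tilde J$, and $0\notin S'$. If $0\notin S_0$, put $S=S_0$. If $S_0=[0,2^{K-2})$, then $\Delta$ may degenerate on $S_0$, and we split $S_0$ into $[0,r)$ and at most $2\mu$ shells $S=[2^q,2^{q+1})$ with $r\le2^q<2^{K-2}$. By Lemma~\ref{lem:short}, $\|Tg_{[0,r)}Tg_{S'}\|_{m/2}\le C2^{-\nu\varepsilon\mu}\mathsf A$. It remains to bound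 $\|Tg_STg_{S'}\|_{m/2}$. Write $|S|=2^{k+z}$, so $-\varepsilon\mu-1\le z\le\mu-2$. On $S$ and on $S'$ we have $\Delta\ge\frac12|\sigma-\sigma'|$, and for $\sigma\in S$, $\sigma'\in S'$,
\begin{equation}\label{eq:cross}
\Delta(\sigma,\sigma')\ge c\,2^k\,2^{\mu-\eta(\mu-z)}.
\end{equation}
Indeed $\sigma'-\sigma\ge2^{K-1}$. If $S$ is a shell of $[0,2^{K-2})$, then $j=0$ and $\sigma/\sigma'\ge2^{k+z}/(3\cdot2^K)=\frac132^{-(\mu-z)}$. Otherwise $\mu-z=2$, and $\sigma/\sigma'\ge2^{K-2}/(3\cdot2^K)$ if $j=0$, $\sigma/\sigma'\ge\frac j{j+3}$ if $j\ge1$.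

\emph{Narrow part.} By Lemma~\ref{lem:broad}(a), the set of $x$ where $h_x$ fails to be $r$-broad on $S$ or on $S'$ contributes at most $C2^{-\nu\varepsilon\mu}\mathsf A$ to $\|Tg_STg_{S'}\|_{m/2}$.

\emph{Choice of slots.} When $z\approx\mu$, Lemma~\ref{lem:cluster} loses $2^{d\mu/2}$ from the lengths of the intervals and gains $2^{-Q\mu}$, so we need $Q>\frac d2$. Let $B=\lceil d/2\rceil$, so $2\le B\le m$, with all $a_j=2$ except one $a_j=1$ when $d$ is odd. We choose $b$ slots, $1\le b\le B-1$, with dimension sum $A$ such that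
\begin{equation}\label{eq:Qone}
Q=\frac{A(d-A)}{B-1}\ge\frac{d+1}2.
\end{equation}
If $d$ is odd, take $A=\frac{d-1}2=B-1$, so $Q=d-A=\frac{d+1}2$; use $\frac A2$ slots of dimension $2$ if $A$ is even, and the slot of dimension $1$ with $\frac{A-1}2$ slots of dimension $2$ if $A$ is odd. In both cases $1\le b\le A=B-1$. If $d$ is even, take $A$ to be the even element of $\{\frac d2,\frac d2-1\}$ and $b=\frac A2$; then $1\le b\le\frac d4\le B-1$ and $Q\ge\frac{d^2-4}4\cdot\frac2{d-2}=\frac{d+2}2$. Number these slots first.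

\emph{Broad part.} Let $h_x$ be $r$-broad on $S$ and on $S'$. By Lemma~\ref{lem:broad}(b) with $F=\emptyset$,
\[
(Tg_S)^b(Tg_{S'})^{B-b}\le4U_1,\qquad(Tg_{S'})^b(Tg_S)^{B-b}\le4U_2,
\]
where $U_1$ is as in Lemma~\ref{lem:cluster} with the first $b$ slots in $S$ and the others in $S'$, $U_2$ has $S$ and $S'$ interchanged, and $\mathcal G$, which does not depend on $x$, requires gaps at least $r$ inside each cluster. Multiplying restores the symmetry: $(Tg_STg_{S'})^{m/2}\le C(U_1^{m/B}U_2^{m/B})^{1/2}$. Apply the Cauchy--Schwarz inequality and Lemma~\ref{lem:cluster} with equal types, $\omega=2^{\varepsilon\mu+2}$ and $\Theta$ from \eqref{eq:cross}. The length factors of $U_1$ and $U_2$ multiply to at most $2^{\frac d2(z+\mu)}$. So the integral of $(Tg_STg_{S'})^{m/2}$ over the broad set has logarithm at most $\phi(z)+d^2\varepsilon\mu+C$, where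
\[
\phi(z)=\tfrac d4(z+\mu)-Q\bigl(\mu-\eta(\mu-z)\bigr).
\]
The function $\phi$ is affine, with slope bounded by a constant $C_d$ depending only on $d$. By \eqref{eq:Qone} and $\eta<\frac12$,
\[
\phi(\mu)=-\bigl(Q-\tfrac d2\bigr)\mu\le-\tfrac\mu2,\qquad\phi(0)=-\bigl(Q(1-\eta)-\tfrac d4\bigr)\mu\le-\tfrac12\bigl(Q-\tfrac d2\bigr)\mu\le-\tfrac\mu4.
\]
Hence $\phi(z)\le-\frac\mu4+C_d(\varepsilon\mu+1)$ on $[-\varepsilon\mu-1,\mu]$. With $\varepsilon=\frac1{8(C_d+d^2)}$ the broad part has $L^{m/2}$ norm at most $C2^{-\mu/(4m)}$. Adding the at most $C\mu$ terms, and using $\mu2^{-c\mu}\le C2^{-c\mu/2}$, we obtain \eqref{eq:claim}.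
\end{proof}

\section{Two pieces}\label{sec:two}

Proposition~\ref{prop:one} and the Cauchy--Schwarz inequality give $\int(Tg\,Tg')^{m/2}\le C\|G\|_m^{m/2}\|G'\|_m^{m/2}$ for any two pieces. To sum over types we need decay.

\begin{proposition}\label{prop:two}
For $(g,G)\in\mathcal P_i$ and $(g',G')\in\mathcal P_{i'}$,
\[
\int(Tg\,Tg')^{m/2}\le C2^{-c|i-i'|}\|G\|_m^{m/2}\|G'\|_m^{m/2}.
\]
\end{proposition}

The first step makes precise that a piece lives at the scale $2^k$: up to a small error, $(Tg)^m$ is a sum over arcs of length slightly more than $2^k$, on which the mass is spread at a scale slightly less than $2^k$. For $J=[jR,(j+1)R)\in\mathcal D$ let $J^*=[jR,(j+2)R)$.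

\begin{lemma}\label{lem:local}
Let $(g,G)$ be a piece of type $(n,k)$ with $\|G\|_m\le1$. Let $\lambda\ge1$, $r=2^{\lfloor k-\lambda\rfloor}$, $R=2^{\lceil k+\lambda\rceil}$. For $J\in\mathcal D$ of length $R$ let $F_J(x)=Tg_{J^*}(x)$ if $h_x$ is $r$-broad on $J^*$ and $F_J(x)=0$ otherwise. Then almost everywhere
\[
(Tg)^m\le\sum_JF_J^m+E,\qquad\int\sum_JF_J^m\le C,\qquad\int E\le C2^{-c\lambda}.
\]
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:identity} to $h_x$, which is integrable for almost every $x$ by Proposition~\ref{prop:one}. The part $v-u\ge R$ has integral at most $C2^{-c\lambda}$ by Proposition~\ref{prop:one}. If $v-u<R$ and $u\in J$, then $u,v\in J^*$, so by Lemma~\ref{lem:identity} on $J^*$ this part is at most $\sum_J(Tg_{J^*})^m$. By Lemma~\ref{lem:broad}(a), $\int\bigl((Tg_{J^*})^m-F_J^m\bigr)\le C2^{-\nu m\lambda}\|G\|_{L^m(J^*)}^m$, and by Proposition~\ref{prop:one}, $\int F_J^m\le C\|G\|_{L^m(J^*)}^m$. Finally $\sum_J\|G\|_{L^m(J^*)}^m\le2$.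
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:two}]
Let $(n,k)$, $(n',k')$ be the types. By symmetry and homogeneity let $k\le k'$ and $\|G\|_m=\|G'\|_m=1$. Put $\delta=k'-k$, $\Lambda=|n-n'|+\delta\sim|i-i'|$, and $\lambda=\varepsilon\Lambda$ with $\varepsilon=\varepsilon(d,N)>0$ chosen at the end. If $\lambda<1$ there is nothing to prove beyond the bound without decay, so let $\lambda\ge1$. Every factor $2^{C\lambda}$ with $C$ independent of $\varepsilon$ is affordable, provided we gain $2^{-c\Lambda}$.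

\emph{Step 1: localization.} Apply Lemma~\ref{lem:local} to both pieces, with $r,R,J,F_J,E$ for $g$ and $r',R',J',F'_{J'},E'$ for $g'$. Multiply the two pointwise bounds, take square roots using $\sqrt{\sum a}\le\sum\sqrt a$, and apply the Cauchy--Schwarz inequality to the three terms containing $E$ or $E'$:
\begin{equation}\label{eq:loc}
\int(Tg\,Tg')^{m/2}\le\sum_{J,J'}\int(F_JF'_{J'})^{m/2}+C2^{-c\lambda/2}.
\end{equation}

\emph{Step 2: geometry of a pair $J,J'$.} Let $M=2\lambda+3\ge5$. Let $l,l'$ be the integers with $2^l\le\sup J^*<2^{l+1}$, $2^{l'}\le\sup J'^*<2^{l'+1}$. Since $\sup J^*\ge2R$, we have $l\ge k$, and $l'\ge k'$ for the same reason. Every $\sigma\in J^*$ with $\sigma\ge r$ satisfies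
\begin{equation}\label{eq:height}
2^{l-M}\le\sigma\le2^{l+1}:
\end{equation}
if $j\ge1$ then $\sigma\ge\frac j{j+2}\sup J^*\ge2^l/3$, and if $j=0$ then $2^l=2R\le2^{2\lambda+3}r$. The same holds for $J'^*$, $r'$, $l'$.

Let $2\le B\le m$ and $1\le b\le B-1$. Let $\mathcal G\subset(J^*)^b\times(J'^*)^{B-b}$ be the set of tuples whose first $b$ entries are at distance at least $r$ from each other and from $0$, and whose last $B-b$ entries are at distance at least $r'$ from each other, from $0$, and from the first $b$ entries. Apply Lemma~\ref{lem:broad}(b) to $h_x$ with $F=\{0\}$, and then, for each first tuple, to $h'_x(\sigma)=g'(\sigma,\pi_\sigma x)$ with $F=\{0,\sigma_1,\dots,\sigma_b\}$. This gives $F_J^bF_{J'}'^{\,B-b}\le4U$ with $U$ as in Lemma~\ref{lem:cluster}. On $\mathcal G$, \eqref{eq:height} and $\eta<\frac12$ give $\Delta\ge2^{k-\lambda-1}2^{-(M+1)/2}=2^{k-M}$ in the first cluster and $\Delta\ge2^{k'-M}$ in the second. For $\sigma$ in the first cluster and $\sigma'$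 in the second, $\Delta\ge2^{-2M}2^{k'}\Theta$, where $\Theta=\Theta(J,J')$ is defined in three cases.
\begin{itemize}
\item Case 1, $l\le l'-M-2$: $\log\Theta=l'-k'-\eta(l'-l)$. Here $\sigma'\ge2^{l'-M}\ge2\sigma$, so $|\sigma-\sigma'|\ge2^{l'-M-1}$, and $\sigma/\sigma'\ge2^{l-l'-M-1}$. The loss is $2^{-\frac32(M+1)}\ge2^{-2M}$.
\item Case 2, $l'\le l-M-2$: $\log\Theta=l-k'-\eta(l-l')$. This is Case 1 with $\sigma,l$ and $\sigma',l'$ interchanged.
\item Case 3, $|l-l'|<M+2$: $\Theta=\max\bigl(1,2^{-k'}\operatorname{dist}(J^*,J'^*)\bigr)$. Here the ratio of the smaller point to the larger is at least $2^{-2M-3}$, and $|\sigma-\sigma'|\ge\max(r',\operatorname{dist}(J^*,J'^*))\ge2^{-\lambda-1}2^{k'}\Theta$. The loss is $2^{-M-\frac32-\lambda-1}=2^{-\frac32M-1}\ge2^{-2M}$.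
\end{itemize}
Let $c_J=\|G\|_{L^m(J^*)}$, $c'_{J'}=\|G'\|_{L^m(J'^*)}$. Since $2^{-k}|J^*|$ and $2^{-k'}|J'^*|$ are at most $2^{\lambda+2}$, Lemma~\ref{lem:cluster} gives, for any choice of slots,
\begin{equation}\label{eq:config}
\int\bigl(F_J^bF_{J'}'^{\,B-b}\bigr)^{m/B}\le2^{C\lambda}\,2^{\alpha(n'-n)+\gamma\delta}\,\Theta^{-Q}\,c_J^{mb/B}\,c_{J'}'^{\,m(B-b)/B}.
\end{equation}

\emph{Step 3: averaging four configurations.} As in Section~\ref{sec:model}, we gain in $n'-n$ by choosing which cluster receives a slot of dimension $2$ and which a slot of dimension $1$. So both kinds must occur. Let $B=\lfloor d/2\rfloor+1\le m$, with $d-B\ge1$ slots of dimension $2$ and $2B-d\in\{1,2\}$ slots of dimension $1$. One cluster will consist of a single slot. Let $\varsigma=-\operatorname{sgn}(n'-n)$ and $0<\vartheta<\frac14$.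
\[
\begin{array}{c|c|c|c|c|c|c}
&b&A&\text{weight}&(B-1)\alpha&(B-1)\gamma&(B-1)Q\\\hline
\mathrm I&1&2&\frac14+\varsigma\vartheta&2-\frac dB&1-\frac1B\binom d2&2(d-2)\\
\mathrm{II}&1&1&\frac14-\varsigma\vartheta&1-\frac dB&-\frac1B\binom d2&d-1\\
\mathrm{III}&B-1&d-2&\frac14-\varsigma\vartheta&\frac dB-2&\binom{d-2}2-\frac{B-1}B\binom d2&2(d-2)\\
\mathrm{IV}&B-1&d-1&\frac14+\varsigma\vartheta&\frac dB-1&\binom{d-1}2-\frac{B-1}B\binom d2&d-1
\end{array}
\]
(For $d=3$, I coincides with IV and II with III; these are the two bounds in \eqref{eq:model}.) The weights are positive with sum $1$, and the weighted mean of $b/B$ is $\frac12$. Hence $(F_JF'_{J'})^{m/2}$ is the weighted geometric mean of the four integrands in \eqref{eq:config}, and by H\"older's inequality its integral is at most the weighted geometric mean of the four bounds. The mean of a column is $\frac14$ of its sum plus $\varsigma\vartheta$ times the alternating sum $\mathrm I-\mathrm{II}-\mathrm{III}+\mathrm{IV}$.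 For the $\alpha$ column these sums are $0$ and $2$. For the $\gamma$ column they are $1+\binom{d-2}2+\binom{d-1}2-2\binom d2=1-(2d-3)-(d-1)=-(3d-5)$ and $1-\binom{d-2}2+\binom{d-1}2=d-1$. For the $Q$ column they are $2(3d-5)$ and $0$. Put
\[
\bar Q=\frac{3d-5}{2\lfloor d/2\rfloor},
\]
which equals $3-\frac5d\ge\frac74$ for even $d$ and $3-\frac2{d-1}\ge2$ for odd $d$. The means of $\alpha,\gamma,Q$ are $\frac{2\varsigma\vartheta}{B-1}$, $-\frac{\bar Q}2+\varsigma\vartheta\frac{d-1}{B-1}\le-\frac{\bar Q}2+2\vartheta$, and $\bar Q$. Therefore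
\begin{equation}\label{eq:pair}
\int(F_JF'_{J'})^{m/2}\le2^{C\lambda}\,2^{-\frac{2\vartheta}{B-1}|n-n'|+2\vartheta\delta}\cdot2^{-\bar Q\delta/2}\,\Theta^{-\bar Q}\,(c_Jc'_{J'})^{m/2}.
\end{equation}

\emph{Step 4: summation over $J,J'$.} We show that
\begin{equation}\label{eq:sum}
\sum_{J,J'}2^{-\bar Q\delta/2}\,\Theta(J,J')^{-\bar Q}\,(c_Jc'_{J'})^{m/2}\le C2^{-c_1\delta}
\end{equation}
with $c_1=c_1(d,N)>0$. We know only $\sum_Jc_J^m\le2$ and $\sum_{J'}c_{J'}'^{\,m}\le2$, so each sum costs the square root of the number of terms, and the point is that $\bar Q>1$ beats this cost.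

In Cases 1 and 2, $\Theta$ depends only on $(l,l')$. Put $\mu=l-k\ge0$ and $\mu'=l'-k'\ge0$. The intervals $J$ with a given $l$ satisfy $2^l\le(j+2)R<2^{l+1}$, so there are at most $2^l/R\le2^\mu$ of them, and $\sum c_J^{m/2}\le(2\cdot2^\mu)^{1/2}$ over these $J$. The same holds for $J'$ with $\mu'$. So the pairs with given $(l,l')$ contribute at most $2\cdot2^{e(l,l')}$, where $e=-\frac{\bar Q}2\delta-\bar Q\log\Theta+\frac12(\mu+\mu')$.

\emph{Case 1.} Here $l'-l=\delta+\mu'-\mu\ge0$, so $0\le\mu\le\delta+\mu'$, and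
\[
e=-\tfrac{\bar Q}2\delta-\bar Q\mu'+\bar Q\eta(\delta+\mu'-\mu)+\tfrac12(\mu+\mu')
\]
is affine in $\mu$. At $\mu=0$ it equals $-\bar Q(\frac12-\eta)\delta-(\bar Q(1-\eta)-\frac12)\mu'$, and at $\mu=\delta+\mu'$ it equals $-\frac{\bar Q-1}2\delta-(\bar Q-1)\mu'$. Since $\frac12-\eta\ge c$ and $\bar Q(1-\eta)-\frac12\ge\frac{\bar Q-1}2\ge\frac38$, we get $e\le-c_2(\delta+\mu')$. For each $l'$ there are at most $\delta+\mu'+1$ values of $l$, and $\sum_{l'\ge k'}(\delta+\mu'+1)2^{-c_2(\delta+\mu')}\le C2^{-c_2\delta/2}$.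

\emph{Case 2.} Let $q=l-l'\ge0$, an integer; the pair $(l',q)$ determines $(l,l')$. Then $l-k'=\mu'+q$, $\mu=\delta+\mu'+q$, and
\[
e=-\tfrac{\bar Q}2\delta-\bar Q(\mu'+q-\eta q)+\tfrac12(\delta+2\mu'+q)=-\tfrac{\bar Q-1}2\delta-(\bar Q-1)\mu'-\bigl(\bar Q(1-\eta)-\tfrac12\bigr)q.
\]
All three coefficients are at most $-\frac38$, and the sum over $l'\ge k'$ and $q\ge0$ is at most $C2^{-3\delta/8}$.

\emph{Case 3.} Put a pair in group $q=0$ if $\operatorname{dist}(J^*,J'^*)<2^{k'}$, and in group $q\ge1$ if $2^{k'+q-1}\le\operatorname{dist}(J^*,J'^*)<2^{k'+q}$; then $\Theta\ge2^{q-1}$. Both $|J^*|$ and $|J'^*|$ are at most $2^{k'+\lambda+2}$, because $k\le k'$. So in group $q$ the partners of a given interval lie in an interval of length at most $C2^{k'+q+\lambda}$. As $R\ge2^{k+\lambda}$ and $R'\ge2^{k'+\lambda}$, each $J'$ has at most $C2^{\delta+q}$ partners $J$, and each $J$ has at most $C2^q$ partners $J'$. By the Cauchy--Schwarz inequality over the pairs of the group,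
\[
\sum(c_Jc'_{J'})^{m/2}\le\Bigl(\sum c_J^m\Bigr)^{1/2}\Bigl(\sum c_{J'}'^{\,m}\Bigr)^{1/2}\le C2^{q/2}2^{(\delta+q)/2}.
\]
Group $q$ contributes at most $C2^{-\frac{\bar Q-1}2\delta-(\bar Q-1)q}$, and the sum over $q$ is at most $C2^{-3\delta/8}$. This proves \eqref{eq:sum}.

\emph{Conclusion.} Take $\vartheta=\min(\frac18,\frac{c_1}4)$. By \eqref{eq:pair} and \eqref{eq:sum}, the double sum in \eqref{eq:loc} is at most $C2^{C\varepsilon\Lambda-c_3\Lambda}$ with $C$ and $c_3$ independent of $\varepsilon$. Choose $\varepsilon$ with $C\varepsilon\le c_3/2$; then \eqref{eq:loc} gives $\int(Tg\,Tg')^{m/2}\le C2^{-c\Lambda}$.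
\end{proof}

\begin{remark}
The lower bound $\frac12-\eta\ge c$ is used only in Case 1, at $\mu=0$: a short arc near the zero of the torsion against a long arc. Elsewhere $\eta\le\frac12$ suffices. The polynomial nature of $P$ and the bound on its degree enter here, in \eqref{eq:DW} and Lemma~\ref{lem:decomp} with the comparisons derived from them, and in the $N$-to-one property in Lemma~\ref{lem:short}.
\end{remark}

\section{Summation over types}\label{sec:sum}

\begin{proof}[Proof of Proposition~\ref{prop:dual}]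
We may assume that the right side is finite. Decompose $g=\sum_ig_i$ by Lemma~\ref{lem:types}; then $Tg=\sum_iTg_i$ almost everywhere. We expand an integer power and use $(\sum a)^{m/d}\le\sum a^{m/d}$, valid since $m\le d$:
\[
\int(Tg)^m=\int\Bigl(\Bigl(\sum_iTg_i\Bigr)^d\Bigr)^{m/d}\le\sum_{i_1,\dots,i_d\in\mathbb Z^2}\int\prod_{j=1}^d(Tg_{i_j})^{m/d}.
\]
For a tuple $(i_1,\dots,i_d)$ let $\Lambda=\max_{j,l}|i_j-i_l|$, attained by a pair $j_0\ne l_0$. Apply H\"older's inequality with exponent $\frac d2$ for $(Tg_{i_{j_0}}Tg_{i_{l_0}})^{m/d}$ and exponent $d$ for each of the other $d-2$ factors. Propositions~\ref{prop:two} and~\ref{prop:one} give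
\[
\int\prod_j(Tg_{i_j})^{m/d}\le C2^{-c\Lambda}\prod_j\|G_{i_j}\|_m^{m/d}\le C2^{-c\Lambda}\,\frac1d\sum_j\|G_{i_j}\|_m^m.
\]
If $j$ and $i_j$ are fixed, at most $C(1+\lambda)^{2(d-1)}$ tuples have $\Lambda\le\lambda$, so the sum of $2^{-c\Lambda}$ over the other indices is at most $C$. Hence
\[
\int(Tg)^m\le C\sum_i\|G_i\|_m^m=C\int_\Sigma\sum_iG_i(\sigma)^m\,d\sigma\le C\int_\Sigma\|g(\sigma,\cdot)\|_{L^{r_1',m}}^m\,d\sigma.\qedhere
\]
\end{proof}

By Section~\ref{sec:red}, Proposition~\ref{prop:dual} gives the bound of Theorem~\ref{thm:lorentz}, hence \eqref{eq:main} at $\theta=1$, and hence \eqref{eq:main} for all $\theta\in[0,1]$ with the constant $\max(1,C_1)$. Together with Section~\ref{sec:nec}, this proves Theorems~\ref{thm:main} and~\ref{thm:lorentz}.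

\begin{thebibliography}{9}

\bibitem{BP} Benedek and Panzone, 1961.

\bibitem{DS} Spyridon Dendrinos and Betsy Stovall, \emph{Uniform estimates for the X-ray transform restricted to polynomial curves}, arXiv:1111.1795 (2011).

\bibitem{DW} Dendrinos and Wright, \emph{Fourier restriction to polynomial curves I: a geometric inequality}, Amer. J. Math. 132 (2010).

\end{thebibliography}
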